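\title{Uniform doubly stochastic matrices and the bridged Brownian sheet}

\begin{abstract}
We prove that the deviation of a uniformly random Birkhoff copula of order $n$ from the independence copula, multiplied by $n$, converges to the bridged Brownian sheet; this confirms a conjecture posed by Freire, Saldanha and Tomei. The same limit holds for uniform points of the $k\times n$ transportation polytope with constant margins exactly when $\min(k,n)\to\infty$, and then in every H\"older norm of exponent less than $\frac12$. The proof has two independent parts. For arrays that are exchangeable in rows and in columns and have zero margins, convergence to the bridged sheet is equivalent to the convergence of three mixed moments of a $2\times2$ corner. For uniform matrices these moments are found by comparison with independent exponential variables, for which a crude volume bound and log-concavity suffice.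
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\mathbb I=[0,1]$ and $n\ge2$. A \emph{Birkhoff copula} of order $n$ is a real matrix $C=(C_{a,b})_{0\le a,b\le n}$ such that
\begin{itemize}
\item[(B1)] $C_{a,0}=C_{0,b}=0$ for all $a,b$;
\item[(B2)] $C_{a,n}=C_{n,a}=a$ for all $a$;
\item[(B3)] $C_{a',b'}+C_{a,b}\ge C_{a',b}+C_{a,b'}$ whenever $a\le a'$ and $b\le b'$.
\end{itemize}
Let $\mathcal B_n$ be the set of these matrices. The double differences $M_{a,b}=C_{a,b}-C_{a-1,b}-C_{a,b-1}+C_{a-1,b-1}$, $1\le a,b\le n$, are nonnegative by (B3), and their row and column sums telescope to $1$ by (B1) and (B2). Conversely, if $M$ is doubly stochastic, then $C_{a,b}=\sum_{i\le a,\,j\le b}M_{ij}$ satisfies (B1)--(B3), because the difference of the two sides of (B3) is the sum of $M$ over a rectangle. So $\mathcal B_n$ is the image of the Birkhoff polytope of doubly stochastic matrices under a linear bijection. A random point of a polytope is \emph{uniform} if its law is normalized Lebesgue measure on the polytope within its affine hull; a linear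 bijection carries uniform points to uniform points.

If a pair $(U,V)$ takes the value $(i,j)$ with probability $M_{ij}/n$, then $U$ and $V$ are uniform on $\{1,\dots,n\}$ and $C_{a,b}/n=\Pr(U\le a,V\le b)$. Independence of $U$ and $V$ corresponds to $C_{a,b}/n=ab/n^2$. For $X_n=(X_{a,b})\in\mathcal B_n$ the function
\[
\mathbf y_n\Big(\frac an,\frac bn\Big)=\frac1n\Big(X_{a,b}-\frac{ab}n\Big),\qquad 0\le a,b\le n,
\]
therefore measures the deviation from independence. We extend $\mathbf y_n$ to $\mathbb I^2$ by quadratic interpolation on each square of side $\frac1n$, understood as the bilinear interpolation of the four corner values. Then $\mathbf y_n$ lies in the space $C^0_0(\mathbb I^2)$ of continuous functions on $\mathbb I^2$ that vanish on the boundary, with the sup norm $\|\cdot\|_{C^0}$. The question is how large $\mathbf y_n$ is, and what it looks like, for a typical copula.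

Put $\Gamma(s,s')=\min(s,s')-ss'$, the covariance of the Brownian bridge. A \emph{bridged Brownian sheet} is a centered Gaussian process $f$ on $\mathbb I^2$ with
\[
\mathbb E\,f(s,t)f(s',t')=\Gamma(s,s')\,\Gamma(t,t').
\]
The following conjecture is posed in \cite{FST}.

\medskip
\noindent\textbf{Conjecture.} \emph{There are probability spaces $\Omega_n$, each carrying a random variable $X_n$ uniformly distributed in $\mathcal B_n$ and a sample-continuous bridged Brownian sheet $f$ with values in $C_0^0(\mathbb I^2)$, such that $\Pr\big[\|n\mathbf y_n-f\|_{C^0}>\epsilon\big]\to0$ as $n\to\infty$, for every $\epsilon>0$.}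

\subsection{Results}

\begin{theorem}\label{thm:conj}
The conjecture holds. Moreover, there is a single probability space carrying a sample-continuous bridged Brownian sheet $f$ and, for every $n\ge2$, a uniform $X_n\in\mathcal B_n$, such that $\|n\mathbf y_n-f\|_{C^0}\to0$ almost surely.
\end{theorem}

Nothing in the proof requires square matrices. For $k,n\ge2$ let $T_{k,n}$ be the polytope of nonnegative $k\times n$ matrices $Z$ with all row sums $n$ and all column sums $k$; the normalization makes the average entry equal to $1$. For $Z\in T_{k,n}$ put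
\begin{equation}\label{eq:aA}
a_{ij}=Z_{ij}-1,\qquad A_{ij}=\frac{a_{ij}}{\sqrt{kn}} .
\end{equation}
To any $k\times n$ array $A$ with zero row and column sums we attach the function $S\in C^0_0(\mathbb I^2)$ that is bilinear on each cell of the grid $\frac1k\mathbb Z\times\frac1n\mathbb Z$ and satisfies
\[
S\Big(\frac ak,\frac bn\Big)=\sum_{i\le a,\;j\le b}A_{ij}.
\]
If $k=n$ and $Z$ is uniform on $T_{n,n}$, then $M=Z/n$ is uniform in the Birkhoff polytope, its copula $X_n$ is uniform in $\mathcal B_n$, and $S(\frac an,\frac bn)=\frac1n\sum_{i\le a,j\le b}(Z_{ij}-1)=X_{a,b}-\frac{ab}n$. Hence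
\begin{equation}\label{eq:Sy}
S=n\,\mathbf y_n\qquad(k=n).
\end{equation}
For $0<\gamma\le1$ let $[h]_\gamma=\sup_{x\ne y}|h(x)-h(y)|/|x-y|_\infty^\gamma$ and $\|h\|_{C^{0,\gamma}}=\|h\|_{C^0}+[h]_\gamma$.

\begin{theorem}\label{thm:rect}
Let $(k_\nu,n_\nu)$ be a sequence of pairs of integers $\ge2$, let $Z_\nu$ be uniform on $T_{k_\nu,n_\nu}$, and let $S_\nu$ be the function attached to it. Then $S_\nu$ converges in law in $C^0_0(\mathbb I^2)$ to the bridged Brownian sheet $f$ if and only if $\min(k_\nu,n_\nu)\to\infty$. In that case $S_\nu$ and $f$ can be coupled so that $\mathbb E\|S_\nu-f\|^p_{C^{0,\gamma}}\to0$ for all $p<\infty$ and all $\gamma<\frac12$. The range $\gamma<\frac12$ is sharp, since $f\notin C^{0,1/2}$ almost surely.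
\end{theorem}

Both theorems rest on a criterion that uses only the symmetry of the matrix. We write $\Rightarrow$ for convergence in law, $\|A\|_{HS}=(\sum A_{ij}^2)^{1/2}$, and $\|A\|_{op}$ for the largest singular value.

\begin{theorem}\label{thm:crit}
Let $A=A_\nu$ be random $k\times n$ arrays, $k=k_\nu$, $n=n_\nu$, $\min(k,n)\to\infty$, such that
\begin{itemize}
\item[(H1)] the law of $A$ is invariant under all row permutations and all column permutations;
\item[(H2)] all row sums and all column sums of $A$ vanish;
\item[(H3)] with $a_{ij}=\sqrt{kn}\,A_{ij}$, we have $\sup_\nu\mathbb E|a_{11}|^p<\infty$ for every $p<\infty$.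
\end{itemize}
Let $S=S_\nu$ be the function attached to $A$. The following are equivalent.
\begin{itemize}
\item[(C1)] $S\Rightarrow f$ in $C^0_0(\mathbb I^2)$, where $f$ is a bridged Brownian sheet.
\item[(C2)] For some $(s_0,t_0)\in(0,1)^2$, $S(s_0,t_0)\Rightarrow N(0,\sigma_0^2)$ with $\sigma_0^2=s_0(1-s_0)t_0(1-t_0)$.
\item[(C3)] For some $(s_0,t_0)\in(0,1)^2$, $\mathbb ES(s_0,t_0)^2\to\sigma_0^2$ and $\mathbb ES(s_0,t_0)^4\to3\sigma_0^4$.
\item[(C4)] $\mathbb Ea_{11}^2\to1$, \ $\mathbb Ea_{11}^2a_{22}^2\to1$, \ $\mathbb Ea_{11}a_{12}a_{21}a_{22}\to0$.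
\item[(C5)] $\|A\|_{HS}\to1$ and $\|A\|_{op}\to0$ in probability.
\end{itemize}
\end{theorem}

\subsection{Why this limit, and why this route}\label{sec:why}

The joint density of $kn$ independent $\mathrm{Exp}(1)$ variables is $\exp(-\sum_{ij} z_{ij})$ on the nonnegative orthant, and it takes the constant value $e^{-kn}$ on $T_{k,n}$. So a uniform point of $T_{k,n}$ is, at the level of densities, an array of independent exponentials conditioned on its margins. These variables have mean $1$ and variance $1$, so one is led to compare $(a_{ij})$ with an array $g$ of independent $N(0,1)$ variables conditioned to have zero margins.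

\begin{example}[Gaussian model]\label{ex:gauss}
Conditioning a standard Gaussian vector to lie in a subspace gives the law of its orthogonal projection. Here the projection is $a=PgQ$ with $P=\mathrm{Id}_k-\frac1k\mathbf 1\mathbf 1^\top$ and $Q=\mathrm{Id}_n-\frac1n\mathbf 1\mathbf 1^\top$. Since $P$ and $Q$ are symmetric and idempotent, $\mathbb Ea_{ij}a_{i'j'}=(\delta_{ii'}-\frac1k)(\delta_{jj'}-\frac1n)$. The sum of $\frac1k(\delta_{ii'}-\frac1k)$ over $i\le sk$, $i'\le s'k$ equals $\min(s,s')-ss'$ when $sk$ and $s'k$ are integers. Hence for $A=a/\sqrt{kn}$ the values of $S$ at the grid points have exactly the law of the bridged Brownian sheet. This array satisfies (H1)--(H3), and also (C4): the covariance matrix of $(a_{11},a_{12},a_{21},a_{22})$ tends to the identity.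
\end{example}

This explains both the scaling and the limit. Turning it into a proof directly would mean conditioning on $k+n-1$ independent linear constraints while keeping the accuracy of a central limit theorem. We avoid this. A lower bound on the volume of $T_{k,n}$ that is correct only to exponential order shows that no event is more than $e^{o(kn)}$ times as likely for the uniform matrix as for the exponentials. Such a comparison is useless for events concerning $S$, whose probabilities are of order one, but it transfers every event of probability $e^{-ckn}$, that is, laws of large numbers. Theorem~\ref{thm:crit} is what closes the gap: condition (C4) concerns expectations of a $2\times2$ corner, and by exchangeability these are expectations of averages over about $kn/4$ disjoint blocks.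

Section~\ref{sec:one} shows on a single value $S(s,t)$ where (C4) and (C5) come from. Sections~\ref{sec:tight}--\ref{sec:crit} prove Theorem~\ref{thm:crit}, Section~\ref{sec:unif} verifies its hypotheses and (C4) for uniform matrices, and Section~\ref{sec:final} deduces Theorems~\ref{thm:conj} and~\ref{thm:rect}.

\subsection{Conventions and facts on weak convergence}\label{sec:conv}

We write $[N]=\{1,\dots,N\}$, $\|Y\|_p=(\mathbb E|Y|^p)^{1/p}$, and $\Phi$ for the standard normal distribution function. The letters $C,C_r,\dots$ denote constants that depend only on their indices and on the suprema in (H3) and may change from line to line; $O(\cdot)$ and $o(\cdot)$ refer to $\nu\to\infty$. Hypothesis (H1) is often used through \emph{randomization}: if $\pi$ is a uniform permutation of $[n]$ independent of $A$, then $(A_{i\pi(j)})$ has the law of $A$, and the same holds for rows.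

The space $C^0_0(\mathbb I^2)$ is Polish, and its Borel $\sigma$-field is generated by the point evaluations, so a law on it is determined by its finite-dimensional distributions. We use the following standard facts. \emph{Prokhorov}: a tight sequence of laws has a weakly convergent subsequence. \emph{Skorokhod}: if $Y_\nu\Rightarrow Y$ in a Polish space, there are copies of all $Y_\nu$ and of $Y$ on one probability space with almost sure convergence. \emph{Portmanteau}: if $Y_\nu\Rightarrow Y$ and $F$ is closed, then $\Pr(Y\in F)\ge\limsup\Pr(Y_\nu\in F)$. \emph{Cram\'er--Wold}: random vectors converge in law if all their linear combinations do. \emph{Uniform integrability}: if real variables satisfy $Y_\nu\Rightarrow Y$ and $\sup_\nu\|Y_\nu\|_q<\infty$ for some $q>1$, then $\mathbb EY_\nu\to\mathbb EY$.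

\section{One value of the process}\label{sec:one}

Let $A$ satisfy (H1) and (H2) with $\mathbb Ea_{11}^2<\infty$. For $I\subset[k]$ we collapse the rows in $I$ into one vector and record its squared length:
\[
w^I_j=\sum_{i\in I}A_{ij}\quad(j\in[n]),\qquad V_I=\sum_j(w_j^I)^2=\mathbf 1_I^\top B\,\mathbf 1_I,\qquad B=AA^\top .
\]
The $w^I_j$ are exchangeable by (H1) and have sum $0$ because the row sums of $A$ vanish. At a grid point $(s,t)=(\frac hk,\frac bn)$, with $I=[h]$ and $w=w^I$, we have $S(s,t)=w_1+\dots+w_b$, so that $S(s,t)^2=\mathbf 1_{[b]}^\top(ww^\top)\mathbf 1_{[b]}$. Thus $S(s,t)^2$ and $V_I$ are quadratic forms of the same kind.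

Call a random symmetric $N\times N$ matrix $D$ \emph{balanced} if its row sums vanish and $(D_{\pi(i)\pi(i')})$ has the law of $D$ for every permutation $\pi$ of $[N]$. The matrix $ww^\top$ is balanced because $\sum_jw_j=0$; the matrix $B$ is balanced because $B\mathbf 1=A(A^\top\mathbf 1)=0$, the column sums of $A$ being zero.

\begin{lemma}\label{lem:mean}
Let $N\ge2$, let $D$ be a balanced $N\times N$ matrix with integrable entries, and let $I\subset[N]$ with $|I|=sN$. Then $\mathbb E\,\mathbf 1_I^\top D\mathbf 1_I=\frac N{N-1}s(1-s)\,\mathbb E\operatorname{tr}D$.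
\end{lemma}

\begin{proof}
We have $\mathbb ED_{11}=\frac1N\mathbb E\operatorname{tr}D$, and the first row sum gives $\mathbb ED_{11}+(N-1)\mathbb ED_{12}=0$. With $h=|I|$,
\[
\mathbb E\,\mathbf 1_I^\top D\mathbf 1_I=h\,\mathbb ED_{11}+h(h-1)\mathbb ED_{12}=h\,\frac{N-h}{N-1}\,\mathbb ED_{11}.\qedhere
\]
\end{proof}

Apply the lemma to $ww^\top$, whose trace is $V_I$, and then to $B$, whose trace $\|A\|_{HS}^2$ is the average of the $a_{ij}^2$:
\begin{equation}\label{eq:var}
\mathbb EV_I=\frac k{k-1}s(1-s)\,\mathbb Ea_{11}^2,\qquad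
\mathbb ES(s,t)^2=\frac{kn}{(k-1)(n-1)}\,s(1-s)t(1-t)\,\mathbb Ea_{11}^2 .
\end{equation}
The shape of the variance comes from symmetry alone; the model enters only through $\mathbb Ea_{11}^2$.

\begin{example}
For $k=n=2$ a uniform doubly stochastic matrix has $M_{11}=M_{22}=u$ and $M_{12}=M_{21}=1-u$ with $u$ uniform on $[0,1]$. Then $S(\frac12,\frac12)=u-\frac12$ has variance $\frac1{12}$, in agreement with \eqref{eq:var}: $\mathbb Ea_{11}^2=\operatorname{Var}(2u)=\frac13$ and $4\cdot\frac1{16}\cdot\frac13=\frac1{12}$. The sheet has variance $\frac1{16}$ at this point. If instead $M$ is a uniform $n\times n$ permutation matrix, then $\mathbb Ea_{11}^2=\operatorname{Var}(nM_{11})=n-1$, and $X_{a,b}$ has variance $\frac{n^2}{n-1}s(1-s)t(1-t)$, of order $n$ rather than of order $1$.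
\end{example}

To see the law of $S(s,t)$ and not only its variance, randomize the columns and condition on $A$. Then $S(s,t)$ becomes $\sum_{j\le b}w_{\pi(j)}$, the sum of a sample without replacement from the fixed population $w_1,\dots,w_n$ of mean zero. By Lemma~\ref{lem:mean}, applied to $(w_{\pi(j)}w_{\pi(j')})$ with $w$ fixed, its conditional variance is $\frac n{n-1}t(1-t)V_I$. If no $w_j$ is large, the sample sum is approximately Gaussian, so $S(s,t)$ is approximately a Gaussian variable with the \emph{random} variance $t(1-t)V_I$. The question becomes whether $V_I$ concentrates at $s(1-s)$.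

Now randomize the rows, so that $I$ is a random subset. Since $B\mathbf 1=0$, we have $V_I=u^\top Bu$ with $u=\mathbf 1_I-s\mathbf 1$, whose entries are centered with variance $s(1-s)$. If $u$ had independent $N(0,\sigma^2)$ entries, the identity $\mathbb Eu_iu_ju_lu_m=\sigma^4(\delta_{ij}\delta_{lm}+\delta_{il}\delta_{jm}+\delta_{im}\delta_{jl})$ would give
\begin{equation}\label{eq:wick}
\mathbb E(u^\top Bu)^2=\sigma^4\big((\operatorname{tr}B)^2+2\operatorname{tr}B^2\big).
\end{equation}
Lemma~\ref{lem:wick} below shows that a random subset obeys the same formula up to a small error. So $V_I$ concentrates at $s(1-s)$ when $\operatorname{tr}B\to1$ and $\operatorname{tr}B^2\to0$. In terms of singular values this is (C5); in terms of entries it is (C4). The next example shows that the second and the third condition of (C4) each exclude one way for the variance to remain random.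

\begin{example}\label{ex:fail}
(a) Let $a$ be the Gaussian model of Example~\ref{ex:gauss} and let $\zeta\ge0$ be bounded, nonconstant, independent of $a$, with $\mathbb E\zeta^2=1$. The array $\zeta a$ satisfies (H1)--(H3), and the three moments in (C4) tend to $1$, $\mathbb E\zeta^4>1$ and $0$. At grid points $S$ is $\zeta$ times the sheet.

(b) Let $k,n$ be even, let $\varepsilon\in\{\pm1\}^k$ and $\eta\in\{\pm1\}^n$ be independent and uniform among the vectors with sum zero, and put $a_{ij}=\varepsilon_i\eta_j$. Then (H1)--(H3) hold, $a_{11}^2=a_{11}^2a_{22}^2=a_{11}a_{12}a_{21}a_{22}=1$, and $\|A\|_{HS}=\|A\|_{op}=1$. Here $V_I=\frac1k(\sum_{i\in I}\varepsilon_i)^2$ and $S$ is a product of a function of $s$ and an independent function of $t$. By \eqref{eq:var} the variance of $S(s,t)$ is asymptotically that of the sheet, but \eqref{eq:fourth} below gives a fourth moment three times too large.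
\end{example}

\section{Moment bounds and tightness}\label{sec:tight}

Throughout Sections~\ref{sec:tight}--\ref{sec:crit}, $A$ satisfies (H1)--(H3). The entries of $A$ are dependent, and we know nothing about the dependence except its symmetry. The following comparison \cite[Theorem~4]{Hoeffding} reduces moment bounds to the independent case: \emph{if $Y'_1,\dots,Y'_p$ is a sample without replacement and $Y_1,\dots,Y_p$ a sample with replacement from the same finite population of real numbers, then $\mathbb E\psi(\sum Y'_l)\le\mathbb E\psi(\sum Y_l)$ for every continuous convex $\psi$.}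

\begin{lemma}\label{lem:block}
For $I\subset[k]$, $J\subset[n]$ and $r\in\mathbb N$,
\[
\mathbb E\Big(\sum_{i\in I,\,j\in J}A_{ij}\Big)^{2r}\le C_r\Big(\frac{|I||J|}{kn}\Big)^r .
\]
\end{lemma}

\begin{proof}
Let $Y_1,\dots,Y_p$ be independent, identically distributed and centered. In the expansion of $\mathbb E(\sum_lY_l)^{2r}$ only those index tuples contribute in which every index occurs at least twice. Such a tuple has at most $r$ distinct values, so there are at most $c_rp^r$ of them, where $c_r$ is the number of set partitions of $[2r]$. Each term is at most $\mathbb EY_1^{2r}$ by H\"older's inequality. Thus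
\begin{equation}\label{eq:iid}
\mathbb E\Big(\sum_{l\le p}Y_l\Big)^{2r}\le c_rp^r\,\mathbb EY_1^{2r}.
\end{equation}
Let now $R_1,\dots,R_N$ be exchangeable with sum $0$, let $I\subset[N]$, and let $\pi$ be a uniform permutation independent of $R$. Given $R$, the variables $R_{\pi(i)}$, $i\in I$, are a sample without replacement from a population of mean $0$. Hoeffding's comparison with $\psi(u)=u^{2r}$ and \eqref{eq:iid} give $\mathbb E[(\sum_{i\in I}R_{\pi(i)})^{2r}\mid R]\le c_r|I|^r\frac1N\sum_iR_i^{2r}$, and taking expectations,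
\[
\mathbb E\Big(\sum_{i\in I}R_i\Big)^{2r}\le c_r|I|^r\,\mathbb ER_1^{2r}.
\]
Apply this first to $R_i=\sum_{j\in J}A_{ij}$, $i\in[k]$, whose sum vanishes because the column sums of $A$ do, and then to the first row $(A_{1j})_{j\in[n]}$. The result is the bound $c_r^2|I|^r|J|^r\,\mathbb EA_{11}^{2r}=c_r^2|I|^r|J|^r(kn)^{-r}\,\mathbb Ea_{11}^{2r}$.
\end{proof}

\begin{lemma}\label{lem:holder}
For all $r\in\mathbb N$ and all $(s,t),(s',t')\in\mathbb I^2$,
\begin{equation}\label{eq:incr}
\|S(s,t)-S(s',t')\|_{2r}\le C_r\big(|s-s'|^{1/2}+|t-t'|^{1/2}\big).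
\end{equation}
Moreover $\sup_\nu\mathbb E\|S_\nu\|^p_{C^{0,\gamma}}<\infty$ for all $\gamma<\frac12$ and $p<\infty$, and the laws of the $S_\nu$ are tight in $C^0_0(\mathbb I^2)$.
\end{lemma}

\begin{proof}
\emph{Increments.} Lemma~\ref{lem:block} handles grid points; the point is to go below the mesh. Let $\lambda_i(s)$ be $k$ times the length of $[0,s]\cap[\frac{i-1}k,\frac ik]$, and $\rho_j(t)$ be $n$ times the length of $[0,t]\cap[\frac{j-1}n,\frac jn]$. Then $S(s,t)=\sum_{i,j}\lambda_i(s)\rho_j(t)A_{ij}$, since both sides are bilinear on cells and agree at grid points. Let $s<s'$ and $\alpha_i=\lambda_i(s')-\lambda_i(s)\in[0,1]$, so that $S(s',t)-S(s,t)=\sum_{i,j}\alpha_i\rho_j(t)A_{ij}$. The weights $\rho_j(t)$ equal $1$ on a set $J$, vanish elsewhere except for at most one index, and lie in $[0,1]$. By Lemma~\ref{lem:block} and the triangle inequality, for every $I\subset[k]$,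
\[
\Big\|\sum_{i\in I}\sum_j\rho_j(t)A_{ij}\Big\|_{2r}\le C_r\Big(\frac{|I|}k\Big)^{1/2}\Big[\Big(\frac{|J|}n\Big)^{1/2}+n^{-1/2}\Big]\le2C_r\Big(\frac{|I|}k\Big)^{1/2}.
\]
At most $k(s'-s)$ rows have $\alpha_i=1$; together they contribute at most $2C_r(s'-s)^{1/2}$. At most two rows have $0<\alpha_i<1$; since $\alpha_i\le\alpha_i^{1/2}\le(k(s'-s))^{1/2}$, each contributes at most $2C_r\alpha_ik^{-1/2}\le2C_r(s'-s)^{1/2}$. The hypotheses are invariant under transposition, so the same bound holds in $t$, and \eqref{eq:incr} follows.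

\emph{Chaining.} Let $K_l$ be the maximum of $|S(x)-S(y)|$ over the $2\cdot2^l(2^l+1)\le4^{l+1}$ pairs of neighbors in the grid $2^{-l}\mathbb Z^2\cap\mathbb I^2$. For an even integer $p$, bounding the maximum of the $p$th powers by their sum gives $\|K_l\|_p\le C_p4^{(l+1)/p}2^{-l/2}$. Let $x_l$ be $x$ rounded down in each coordinate to the mesh $2^{-l}$, and let $2^{-m-1}<|x-y|_\infty\le2^{-m}$. The points $x_m$ and $y_m$ are joined by at most two steps at level $m$, and $x_l$ and $x_{l+1}$ by at most two steps at level $l+1$. Since $x_l\to x$, $y_l\to y$ and $S$ is continuous,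
\[
|S(x)-S(y)|\le2K_m+4\sum_{l>m}K_l\le4\cdot2^{-\gamma m}\sum_{l\ge0}2^{\gamma l}K_l\le4\cdot2^\gamma|x-y|_\infty^\gamma\sum_{l\ge0}2^{\gamma l}K_l .
\]
The last sum is bounded in $L^p$, uniformly in $\nu$, as soon as $\gamma+\frac2p<\frac12$. This bounds $\|[S]_\gamma\|_p$ for all large even $p$, hence for all $p$. Every $h\in C_0^0(\mathbb I^2)$ satisfies $\|h\|_{C^0}\le[h]_\gamma$, because every point is within distance $1$ of the boundary.

\emph{Tightness.} The sets $\{h\in C^0_0(\mathbb I^2):[h]_\gamma\le R\}$ are compact by the Arzel\`a--Ascoli theorem, and $\Pr([S_\nu]_\gamma>R)\le C/R$ by Markov's inequality.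
\end{proof}

\section{Quadratic forms in a random subset}\label{sec:quad}

We now prove the analog of \eqref{eq:wick}. The second moment of $\mathbf 1_I^\top D\mathbf 1_I$ is a sum of up to $N^4$ terms, each a priori of size $N^{-2}$, so a bounded result requires cancellation. It comes from the vanishing row sums: every index that appears only once in a product gains a factor $1/N$.

\begin{lemma}\label{lem:wick}
Let $N\ge4$ and let $D$ be a balanced, positive semidefinite $N\times N$ matrix with $\mathbb ED_{11}^2\le KN^{-2}$. For every $I\subset[N]$ with $|I|=sN$,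
\[
\Big|\mathbb E(\mathbf 1_I^\top D\mathbf 1_I)^2-s^2(1-s)^2\big(\mathbb E(\operatorname{tr}D)^2+2\,\mathbb E\operatorname{tr}D^2\big)\Big|\le\frac{cK}N,
\]
where $c$ is an absolute constant, and $\mathbb E\operatorname{tr}D^2\le\mathbb E(\operatorname{tr}D)^2\le K$.
\end{lemma}

\begin{proof}
Put $x=\mathbb E(\operatorname{tr}D)^2$, $y=\mathbb E\operatorname{tr}D^2$ and $\langle ab,cd\rangle=\mathbb ED_{ab}D_{cd}$. In this proof $O(u)$ is a quantity bounded by an absolute constant times $Ku$. Since $D$ is positive semidefinite, $\operatorname{tr}D^2\le(\operatorname{tr}D)^2\le N\sum_iD_{ii}^2$, so $y\le x\le K$; and $D_{ab}^2\le D_{aa}D_{bb}$, so every bracket is $O(N^{-2})$ by the Cauchy--Schwarz inequality. By invariance a bracket depends only on the pattern of coincidences among its indices.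

Two patterns are fixed by the traces. From $x=N\langle11,11\rangle+N(N-1)\langle11,22\rangle$ and $y=N\langle11,11\rangle+N(N-1)\langle12,12\rangle$ we get
\[
N^2\langle11,22\rangle=x+O(\tfrac1N),\qquad N^2\langle12,12\rangle=y+O(\tfrac1N).
\]
The others follow from the expectations of $D_{11}\sum_iD_{1i}$, $D_{11}\sum_iD_{2i}$, $D_{12}\sum_iD_{1i}$ and $D_{12}\sum_iD_{3i}$, all of which vanish:
\begin{align*}
\langle11,11\rangle+(N-1)\langle11,12\rangle&=0,\\
\langle11,12\rangle+\langle11,22\rangle+(N-2)\langle11,23\rangle&=0,\\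
\langle11,12\rangle+\langle12,12\rangle+(N-2)\langle12,13\rangle&=0,\\
2\langle12,13\rangle+\langle11,23\rangle+(N-3)\langle12,34\rangle&=0.
\end{align*}
Solving in this order, $\langle11,12\rangle=O(N^{-3})$ and
\[
N^3\langle11,23\rangle=-x+O(\tfrac1N),\quad N^3\langle12,13\rangle=-y+O(\tfrac1N),\quad N^4\langle12,34\rangle=x+2y+O(\tfrac1N).
\]
Let $h=|I|$ and $(h)_j=h(h-1)\cdots(h-j+1)$, so that $|(h)_j-s^jN^j|\le cN^{j-1}$ for $j\le4$. Split $\mathbf 1_I^\top D\mathbf 1_I=U+W$ into its diagonal part $U=\sum_{i\in I}D_{ii}$ and its off-diagonal part $W$, a sum over ordered pairs of distinct indices. In $UW$ the diagonal index either is one of the two indices of the pair or is not; in $W^2$ the two pairs share two, one or no indices. Counting,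
\begin{align*}
\mathbb EU^2&=h\langle11,11\rangle+(h)_2\langle11,22\rangle=s^2x+O(\tfrac1N),\\
2\,\mathbb EUW&=4(h)_2\langle11,12\rangle+2(h)_3\langle11,23\rangle=-2s^3x+O(\tfrac1N),\\
\mathbb EW^2&=2(h)_2\langle12,12\rangle+4(h)_3\langle12,13\rangle+(h)_4\langle12,34\rangle\\
&=2s^2y-4s^3y+s^4(x+2y)+O(\tfrac1N).
\end{align*}
The sum is $(x+2y)(s^2-2s^3+s^4)+O(\frac1N)$.
\end{proof}

Return to the array $A$ and put
\[
\tau_1=\mathbb E\operatorname{tr}B=\mathbb Ea_{11}^2,\qquad\tau_{11}=\mathbb E(\operatorname{tr}B)^2,\qquad\tau_2=\mathbb E\operatorname{tr}B^2 .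
\]

\begin{lemma}\label{lem:fourth}
Uniformly over $I\subset[k]$ with $|I|=sk$, and over grid points $(s,t)=(\frac hk,\frac bn)$,
\begin{align}
\mathbb EV_I^2&=(\tau_{11}+2\tau_2)\,s^2(1-s)^2+O(\tfrac1k),\label{eq:V2}\\
\mathbb ES(s,t)^4&=3(\tau_{11}+2\tau_2)\,[s(1-s)t(1-t)]^2+O(\tfrac1k+\tfrac1n).\label{eq:fourth}
\end{align}
Moreover $\tau_{11},\tau_2=O(1)$ and
\begin{equation}\label{eq:entries}
\tau_{11}=\mathbb Ea_{11}^2a_{22}^2+O(\tfrac1k+\tfrac1n),\qquad\tau_2=\mathbb Ea_{11}a_{12}a_{21}a_{22}+O(\tfrac1k+\tfrac1n).
\end{equation}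
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality $\mathbb EB_{11}^2=\mathbb E(\sum_jA_{1j}^2)^2\le n^2\mathbb EA_{11}^4=k^{-2}\mathbb Ea_{11}^4$. Lemma~\ref{lem:wick} with $D=B$ gives \eqref{eq:V2} and the boundedness of $\tau_{11},\tau_2$. Next take $D=ww^\top$ with $w=w^{[h]}$. Lemma~\ref{lem:block} with $J=\{1\}$ gives $\mathbb ED_{11}^2=\mathbb Ew_1^4\le Cn^{-2}$, and $(\operatorname{tr}D)^2=\operatorname{tr}D^2=V_{[h]}^2$ because $D$ has rank at most one. Hence $\mathbb ES(s,t)^4=3t^2(1-t)^2\,\mathbb EV_{[h]}^2+O(\frac1n)$, and \eqref{eq:fourth} follows from \eqref{eq:V2}. Finally,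
\[
(\operatorname{tr}B)^2=\frac1{(kn)^2}\sum_{i,i',j,j'}a_{ij}^2a_{i'j'}^2,\qquad\operatorname{tr}B^2=\frac1{(kn)^2}\sum_{i,i',j,j'}a_{ij}a_{ij'}a_{i'j}a_{i'j'} .
\]
Each term has expectation at most $\mathbb Ea_{11}^4$ in absolute value, by H\"older's inequality. The terms with $i=i'$ or $j=j'$ form a fraction at most $\frac1k+\frac1n$ of all terms, and by (H1) the others have the expectations that appear in \eqref{eq:entries}.
\end{proof}

\section{Proof of Theorem~\ref{thm:crit}}\label{sec:crit}

By \eqref{eq:entries}, condition (C4) is equivalent to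
\begin{equation}\label{eq:T}
\tau_1\to1,\qquad\tau_{11}\to1,\qquad\tau_2\to0 .
\end{equation}
We prove \eqref{eq:T}$\Leftrightarrow$(C5) and \eqref{eq:T}$\Rightarrow$(C1)$\Rightarrow$(C2)$\Rightarrow$(C3)$\Rightarrow$\eqref{eq:T}.

\subsection{Traces and singular values: \eqref{eq:T}$\Leftrightarrow$(C5)}

We have $\|A\|_{HS}^2=\operatorname{tr}B$, and $\|A\|_{op}^2$ is the largest eigenvalue of $B$, so
\[
\|A\|_{op}^4\le\operatorname{tr}B^2\le\|A\|_{op}^2\operatorname{tr}B .
\]
If \eqref{eq:T} holds, then $\mathbb E(\operatorname{tr}B-1)^2=\tau_{11}-2\tau_1+1\to0$ and $\mathbb E\|A\|_{op}^4\le\tau_2\to0$, which gives (C5). If (C5) holds, then $\operatorname{tr}B\to1$ and $\operatorname{tr}B^2\to0$ in probability. Since $\operatorname{tr}B$ is the average of the $a_{ij}^2$, Jensen's inequality gives $\mathbb E(\operatorname{tr}B)^3\le\mathbb Ea_{11}^6=O(1)$. Thus $(\operatorname{tr}B)^2$ and $\operatorname{tr}B^2\le(\operatorname{tr}B)^2$ are bounded in $L^{3/2}$, and uniform integrability gives \eqref{eq:T}.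

\subsection{Convergence to the sheet: \eqref{eq:T}$\Rightarrow$(C1)}

\emph{Concentration of $V_I$.} If $|I|/k\to s$, then \eqref{eq:var}, \eqref{eq:V2} and \eqref{eq:T} give $\mathbb EV_I\to s(1-s)$ and $\mathbb EV_I^2\to s^2(1-s)^2$. Hence
\begin{equation}\label{eq:conc}
V_I\to s(1-s)\quad\text{in }L^2 .
\end{equation}
For several points we also need inner products, and polarization supplies them. Let $I\subset I'$ with $|I|/k\to s$ and $|I'|/k\to s'$. Since $w^{I'}-w^I=w^{I'\setminus I}$, in $L^2$
\begin{equation}\label{eq:polar}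
\sum_jw^I_jw^{I'}_j=\frac{V_I+V_{I'}-V_{I'\setminus I}}2\to\frac{s(1-s)+s'(1-s')-(s'-s)(1-s'+s)}2=s-ss'=\Gamma(s,s').
\end{equation}

\emph{Reduction to a permutation sum.} Fix points $(s_\alpha,t_\alpha)\in\mathbb I^2$ and real numbers $\theta_\alpha$, $\alpha=1,\dots,q$. Put $h_\alpha=\lfloor s_\alpha k\rfloor$, $b_\alpha=\lfloor t_\alpha n\rfloor$, $\hat t_\alpha=b_\alpha/n$, $w^\alpha=w^{[h_\alpha]}$ and
\[
L=\sum_\alpha\theta_\alpha S\Big(\frac{h_\alpha}k,\frac{b_\alpha}n\Big)=\sum_\alpha\theta_\alpha\sum_{b\le b_\alpha}w^\alpha_b,\qquad\sigma^2=\sum_{\alpha,\alpha'}\theta_\alpha\theta_{\alpha'}\Gamma(s_\alpha,s_{\alpha'})\Gamma(t_\alpha,t_{\alpha'}).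
\]
By \eqref{eq:incr}, $L$ differs from $\sum_\alpha\theta_\alpha S(s_\alpha,t_\alpha)$ by $O(k^{-1/2}+n^{-1/2})$ in $L^2$. By Cram\'er--Wold, the finite-dimensional distributions of $S$ converge to those of the sheet once we show $L\Rightarrow N(0,\sigma^2)$.

For a single point, randomizing the columns produced a sample without replacement. For several points, different populations $w^\alpha$ are sampled with the same permutation $\pi$, and the natural object is a sum $\sum_bd(b,\pi(b))$ over a random permutation of an $n\times n$ matrix. Define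
\[
d(b,j)=\sum_\alpha\theta_\alpha\big(\mathbf 1_{b\le b_\alpha}-\hat t_\alpha\big)w^\alpha_j,\qquad L'=\sum_{b=1}^nd(b,\pi(b)),
\]
with $\pi$ uniform and independent of $A$. As $\sum_jw_j^\alpha=0$, the terms with $\hat t_\alpha$ contribute nothing to $L'$, so $L'=\sum_\alpha\theta_\alpha\sum_{b\le b_\alpha}w^\alpha_{\pi(b)}$ has the law of $L$. They are included so that $d$ has zero sums in both directions: over $j$ because $\sum_jw^\alpha_j=0$, and over $b$ because $\sum_b\mathbf 1_{b\le b_\alpha}=n\hat t_\alpha$.

\emph{The conditional variance.} For a fixed matrix $d$ with zero row and column sums, $L'$ has mean $0$, $\mathbb Ed(b,\pi(b))^2=\frac1n\sum_jd(b,j)^2$, and for $b\ne b'$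
\[
\mathbb E\,d(b,\pi(b))\,d(b',\pi(b'))=\frac1{n(n-1)}\sum_{j\ne j'}d(b,j)d(b',j')=-\frac1{n(n-1)}\sum_jd(b,j)d(b',j).
\]
Summing over $b'\ne b$ turns the last expression into $+\frac1{n(n-1)}\sum_jd(b,j)^2$. So the variance of $L'$ given $A$ is $\hat\sigma^2=\frac1{n-1}\sum_{b,j}d(b,j)^2$. Since $\frac1n\sum_b(\mathbf 1_{b\le b_\alpha}-\hat t_\alpha)(\mathbf 1_{b\le b_{\alpha'}}-\hat t_{\alpha'})=\Gamma(\hat t_\alpha,\hat t_{\alpha'})$,
\[
\hat\sigma^2=\frac n{n-1}\sum_{\alpha,\alpha'}\theta_\alpha\theta_{\alpha'}\,\Gamma(\hat t_\alpha,\hat t_{\alpha'})\sum_jw^\alpha_jw^{\alpha'}_j .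
\]
The sets $[h_\alpha]$ are nested, so \eqref{eq:polar} gives $\hat\sigma^2\to\sigma^2$ in probability.

\emph{The limit law.} If $\sigma^2=0$, then $\Pr(|L'|>\epsilon\mid A)\le\min(1,\hat\sigma^2/\epsilon^2)\to0$ in probability, so $L\to0$ in probability by bounded convergence. Let $\sigma^2>0$. Because $d$ is random, we need a central limit theorem with an error bound that is uniform in $d$. Bolthausen's Berry--Esseen bound \cite{Bolthausen} states: \emph{there is an absolute constant $K_0$ such that, for every real $n\times n$ matrix $d$ with zero row and column sums and $\hat\sigma^2=\frac1{n-1}\sum d(b,j)^2>0$,}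
\[
\sup_u\Big|\Pr\Big(\sum_bd(b,\pi(b))\le\hat\sigma u\Big)-\Phi(u)\Big|\le\frac{K_0}{\hat\sigma^3}\cdot\frac1n\sum_{b,j}|d(b,j)|^3 .
\]
By Lemma~\ref{lem:block} with $J=\{j\}$, $\|w_j^\alpha\|_3\le\|w_j^\alpha\|_4\le Cn^{-1/2}$, and $|d(b,j)|\le\sum_\alpha|\theta_\alpha||w_j^\alpha|$. Hence $\Lambda=\frac1n\sum_{b,j}|d(b,j)|^3$ has $\mathbb E\Lambda\le C_\theta\,n\cdot n^{-3/2}\to0$. On the event $\hat\sigma>\sigma/2$, whose probability tends to $1$, we have $|\Pr(L'\le u\mid A)-\Phi(u/\hat\sigma)|\le8K_0\sigma^{-3}\Lambda$. So $\Pr(L'\le u\mid A)\to\Phi(u/\sigma)$ in probability, and bounded convergence gives $\Pr(L\le u)\to\Phi(u/\sigma)$ for every $u$.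

\emph{Conclusion.} By Lemma~\ref{lem:holder} and Prokhorov's theorem, every subsequence of the laws of $S_\nu$ has a weakly convergent subsequence. Every limit is a law on $C_0^0(\mathbb I^2)$ with the finite-dimensional distributions of the sheet, so all limits coincide and the whole sequence converges. This is (C1). The argument also shows that a sample-continuous bridged Brownian sheet exists.

\subsection{One point is enough: (C1)$\Rightarrow$(C2)$\Rightarrow$(C3)$\Rightarrow$\eqref{eq:T}}

Evaluation at a point is continuous on $C_0^0(\mathbb I^2)$, so (C1) implies (C2). By \eqref{eq:incr} with $(s',t')=(0,0)$, $\|S(s_0,t_0)\|_6=O(1)$, so (C2) implies (C3) by uniform integrability. Assume (C3). By \eqref{eq:incr}, moving $(s_0,t_0)$ to a nearest grid point changes $S(s_0,t_0)$ by $o(1)$ in $L^4$, hence changes its $L^2$ and $L^4$ norms by $o(1)$. As $\sigma_0>0$, the identities \eqref{eq:var} and \eqref{eq:fourth} give $\tau_1\to1$ and $\tau_{11}+2\tau_2\to1$. Two limits yield three because both defects have a sign: $\tau_{11}\ge\tau_1^2$ by Jensen's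 inequality and $\tau_2\ge0$, so $1+o(1)\le\tau_{11}\le\tau_{11}+2\tau_2=1+o(1)$. This is \eqref{eq:T}, and Theorem~\ref{thm:crit} is proved. \qed

\begin{remark}
(H2) is used for both cancellations, in Lemmas~\ref{lem:mean} and~\ref{lem:wick}, and for centering in Lemma~\ref{lem:block}. Without it, independent $N(0,1)$ entries satisfy (H1), (H3) and (C4), while the total sum of $A$ is $N(0,1)$, not $0$. (H3) gives tightness and passes between convergence in law and convergence of moments. Without it, multiply the Gaussian model by an independent $\zeta_\nu$ with $\Pr(\zeta_\nu=\sqrt\nu)=\frac1\nu$ and $\zeta_\nu=1$ otherwise: (C1) still holds, since the array is unchanged with probability $1-\frac1\nu$, but $\mathbb Ea_{11}^2\to2$.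
\end{remark}

\section{Uniform matrices and independent exponentials}\label{sec:unif}

Let $Z$ be uniform on $T_{k,n}$ and $A$ as in \eqref{eq:aA}. A matrix with row sums $n$ and column sums $k$ is determined by its \emph{corner} $(Z_{ij})_{i<k,\,j<n}$, and any real corner can be completed to such a matrix. The all-ones matrix has a neighborhood among these matrices that lies in $T_{k,n}$, so the corner is an affine isomorphism from the affine hull of $T_{k,n}$ onto $\mathbb R^{(k-1)(n-1)}$. The corner of $Z$ is uniform on the image $T'_{k,n}$ of $T_{k,n}$; let $v_{k,n}=\operatorname{Leb}(T'_{k,n})>0$.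

\subsection{The hypotheses (H1)--(H3)}

\begin{lemma}\label{lem:H}
The array $A$ satisfies {\rm(H1)} and {\rm(H2)}, and $\Pr(Z_{11}\ge u)\le3^{-u/3}$ for $u\ge3$. In particular $\sup_{k,n\ge2}\mathbb E|a_{11}|^p<\infty$ for every $p<\infty$.
\end{lemma}

\begin{proof}
(H2) holds by the choice of margins. A row or column permutation is an affine bijection of $T_{k,n}$ onto itself, so it preserves the uniform law; this is (H1). Since the first row has sum $n$, (H1) gives $\mathbb EZ_{11}=1$.

Convexity upgrades this first moment to an exponential tail. The Brunn--Minkowski inequality, in multiplicative form, states that $\operatorname{Leb}((1-\lambda)K+\lambda K')\ge\operatorname{Leb}(K)^{1-\lambda}\operatorname{Leb}(K')^\lambda$ for nonempty compact $K,K'\subset\mathbb R^d$ and $\lambda\in[0,1]$. Let $K_u=\{z\in T'_{k,n}:z_{11}\ge u\}$ and $\psi(u)=\Pr(Z_{11}\ge u)=\operatorname{Leb}(K_u)/v_{k,n}$. Let $u\ge3$ with $K_u\neq\emptyset$, the other case being trivial, and $\lambda=3/u$. By convexity $(1-\lambda)K_0+\lambda K_u\subset K_3$, so $\psi(3)\ge\psi(0)^{1-\lambda}\psi(u)^\lambda=\psi(u)^{3/u}$.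 Markov's inequality gives $\psi(3)\le\frac13$.
\end{proof}

\subsection{The comparison argument on a simplex}\label{sec:simplex}

It remains to prove (C4). The method is visible on a single column. Let $\xi$ be uniform on $\Delta_k=\{\xi\in\mathbb R^k_{\ge0}:\sum_i\xi_i=k\}$, $k\ge2$, with coordinates $\xi_1,\dots,\xi_{k-1}$. The set $\{y\in\mathbb R^d_{\ge0}:\sum_iy_i\le c\}$ has volume $c^d/d!$, so
\begin{equation}\label{eq:simplex}
\operatorname{Leb}(\Delta_k)=\frac{k^{k-1}}{(k-1)!}=\frac{k^k}{k!}\ge\frac{e^{k-1}}{\sqrt k},\qquad\Pr(\xi_1>u)=\Big(1-\frac uk\Big)_+^{k-1}\le e^{-u/2}\quad(u\ge0).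
\end{equation}
The volume bound is the trapezoid rule for the concave function $\log$, namely $\log k!-\frac12\log k\le\int_1^k\log u\,du=k\log k-k+1$. The tail formula holds because $\{\xi_1\ge u\}$ is a translate of the simplex with $c=k-u$; it shows directly that $\xi_1\Rightarrow\mathrm{Exp}(1)$.

Here is a derivation of this limit that uses only the volume bound. On $\Delta_k$ the uniform density is at most $e\sqrt k\,e^{-k}\le e\sqrt k\,e^{-(\xi_1+\dots+\xi_{k-1})}$. So every event is at most $e\sqrt k$ times as likely for $(\xi_1,\dots,\xi_{k-1})$ as for independent exponentials $E_1,\dots,E_{k-1}$. Recall Hoeffding's inequality \cite{Hoeffding}: \emph{if $Y_1,\dots,Y_N$ are independent with values in $[-1,1]$ and average $\bar Y$, then $\Pr(|\bar Y-\mathbb E\bar Y|>\epsilon)\le2e^{-N\epsilon^2/2}$.} For continuous $\varphi$ with $|\varphi|\le1$, the average of $\varphi(\xi_i)$ over $i<k$ therefore deviates from $\mathbb E\varphi(E_1)$ by more than $\epsilon$ with probability at most $2e\sqrt k\,e^{-(k-1)\epsilon^2/2}\to0$. By exchangeability the expectation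 of the average is $\mathbb E\varphi(\xi_1)$, so $\mathbb E\varphi(\xi_1)\to\mathbb E\varphi(E_1)$. The loss $e\sqrt k$ could have been any $e^{o(k)}$.

\subsection{A lower bound for the volume}

For $T_{k,n}$ the analogous input is $v_{k,n}\ge e^{kn-o(kn)}$. To obtain it, impose only the column constraints, which define a product of simplices of known volume. The row sums are then nearly right by the law of large numbers, and they are corrected by subtracting a small constant from each row. The corrected matrix may be slightly negative, which a small dilation repairs.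

\begin{lemma}\label{lem:vol}
If $\min(k,n)\to\infty$, then $\liminf\frac1{kn}\log v_{k,n}\ge1$.
\end{lemma}

\begin{proof}
Transposition gives $v_{k,n}=v_{n,k}$, so assume $k\le n$. Fix $\delta\in(0,1)$. Regard $\Delta_k^n$ as the set of nonnegative $k\times n$ matrices $z$ with column sums $k$, with the first $k-1$ rows as coordinates. By \eqref{eq:simplex}, $\log\operatorname{Leb}(\Delta_k^n)\ge n(k-1-\frac12\log k)$. Put $r_i=\sum_jz_{ij}-n$ and $G=\{z\in\Delta_k^n:|r_i|\le\delta n\text{ for all }i\le k\}$.

\emph{$G$ has almost full measure.} If $z$ is uniform on $\Delta_k^n$, its columns are independent and uniform on $\Delta_k$. Each entry has mean $1$ by symmetry and bounded fourth moment by \eqref{eq:simplex}, so $\mathbb Er_i^4\le Cn^2$ by \eqref{eq:iid}. Markov's inequality and $k\le n$ give $\Pr(z\notin G)\le kCn^2/(\delta n)^4\le C\delta^{-4}/n\to0$.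

\emph{Comparison of volumes.} Put $p_{ij}=z_{ij}-r_i/n$. The row sums of $p$ are $n$, and its column sums are $k$ because $\sum_ir_i=kn-kn=0$. For $z\in G$ the matrix $p$ lies in the set $P_\delta$ of matrices with these margins and all entries $\ge-\delta$. For each row $i<k$, the map $(z_{i1},\dots,z_{in})\mapsto(p_{i1},\dots,p_{i,n-1},r_i)$ is the composition of $(z_{i1},\dots,z_{in})\mapsto(z_{i1},\dots,z_{i,n-1},r_i)$ with the subtraction of $r_i/n$ from the first $n-1$ coordinates; both maps are affine with triangular linear part of unit diagonal, so volume is preserved. The image of $G$ lies in the product of the set of corners of $P_\delta$ with $[-\delta n,\delta n]^{k-1}$. The map $p_{ij}\mapsto(p_{ij}+\delta)/(1+\delta)$ sends $P_\delta$ onto $T_{k,n}$, so the corners of $P_\delta$ have volume $(1+\delta)^{(k-1)(n-1)}v_{k,n}\le e^{\delta kn}v_{k,n}$. Therefore $\operatorname{Leb}(G)\le(2\delta n)^{k-1}e^{\delta kn}v_{k,n}$, that is,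
\[
\log v_{k,n}\ge\log\Pr(z\in G)+n\big(k-1-\tfrac12\log k\big)-(k-1)\log(2\delta n)-\delta kn .
\]
Divide by $kn$. Since $(1+\frac12\log k)/k\to0$ and $\log(2\delta n)/n\to0$, the lower limit is at least $1-\delta$, and $\delta$ is arbitrary.
\end{proof}

\subsection{The law of a $2\times2$ corner}

\begin{lemma}\label{lem:corner}
If $\min(k,n)\to\infty$, then $(Z_{11},Z_{12},Z_{21},Z_{22})$ converges in law, and with all mixed moments, to four independent $\mathrm{Exp}(1)$ variables.
\end{lemma}

\begin{proof}
Let $E$ be a $(k-1)\times(n-1)$ matrix of independent $\mathrm{Exp}(1)$ variables and $Z'$ the corner of $Z$. On $T'_{k,n}$ the entries are nonnegative with sum at most $(k-1)n\le kn$, so the density of $E$ is at least $e^{-kn}$ there. For every Borel set $\mathcal A$,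
\begin{equation}\label{eq:compare}
\Pr(Z'\in\mathcal A)=\frac{\operatorname{Leb}(\mathcal A\cap T'_{k,n})}{v_{k,n}}\le\frac{e^{kn}}{v_{k,n}}\Pr(E\in\mathcal A)\le e^{o(kn)}\Pr(E\in\mathcal A)
\end{equation}
by Lemma~\ref{lem:vol}. Let $\varphi:\mathbb R^4_{\ge0}\to[-1,1]$ be continuous, with mean $\bar\varphi$ under four independent exponentials. For a $(k-1)\times(n-1)$ matrix $z$ let $F(z)$ be the average of $\varphi$ over the $N=\lfloor\frac{k-1}2\rfloor\lfloor\frac{n-1}2\rfloor$ disjoint blocks with rows $2i-1,2i$ and columns $2j-1,2j$. For $k,n\ge7$ we have $N\ge(k-2)(n-2)/4\ge kn/8$. The blocks of $E$ are independent, so Hoeffding's inequality and \eqref{eq:compare} give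
\[
\Pr(|F(Z')-\bar\varphi|>\epsilon)\le2\,e^{o(kn)-kn\epsilon^2/16}\to0 .
\]
By (H1) every block of $Z'$ has the law of $(Z_{11},Z_{12},Z_{21},Z_{22})$, so $\mathbb E\varphi(Z_{11},Z_{12},Z_{21},Z_{22})=\mathbb EF(Z')\to\bar\varphi$ by bounded convergence. This is convergence in law. Every monomial in the four entries is bounded in $L^2$ by Lemma~\ref{lem:H} and H\"older's inequality, so moments converge by uniform integrability.
\end{proof}

Taking $\mathcal A=T'_{k,n}$ in the first inequality of \eqref{eq:compare} gives $v_{k,n}\le e^{kn}$, so Lemma~\ref{lem:vol} is exact to exponential order.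

\begin{proposition}\label{prop:main}
If $Z$ is uniform on $T_{k,n}$ and $\min(k,n)\to\infty$, then $S\Rightarrow f$ in $C_0^0(\mathbb I^2)$.
\end{proposition}

\begin{proof}
An $\mathrm{Exp}(1)$ variable minus $1$ has mean $0$ and variance $1$. By Lemma~\ref{lem:corner} the three moments in (C4) tend to $1$, $1\cdot1$ and $0^4$. Lemma~\ref{lem:H} and Theorem~\ref{thm:crit} give (C1).
\end{proof}

\section{Couplings, H\"older norms and the range of $(k,n)$}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
By \eqref{eq:Sy} and Proposition~\ref{prop:main}, $n\mathbf y_n\Rightarrow f$ in $C^0_0(\mathbb I^2)$. Skorokhod's theorem provides, on one probability space $\Omega$, random functions $g_n$ with the law of $n\mathbf y_n$ and a sample-continuous bridged Brownian sheet $f$ with $\|g_n-f\|_{C^0}\to0$ almost surely. It remains to recover copulas from the $g_n$. The map $\Psi_n:\mathcal B_n\to C_0^0(\mathbb I^2)$, $X\mapsto n\mathbf y_n$, is continuous and injective, and the law of $g_n$ is carried by the compact set $\Psi_n(\mathcal B_n)$. On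 the event $g_n\in\Psi_n(\mathcal B_n)$, which has probability one, put $X_n=\Psi_n^{-1}(g_n)$, that is, $(X_n)_{a,b}=g_n(\frac an,\frac bn)+\frac{ab}n$; elsewhere put $(X_n)_{a,b}=\frac{ab}n$. Then $X_n$ is measurable and uniform in $\mathcal B_n$, and $\Psi_n(X_n)=g_n$ almost surely. Almost sure convergence implies convergence in probability, so the conjecture holds with $\Omega_n=\Omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rect}]
\emph{Sufficiency and coupling.} Let $\min(k_\nu,n_\nu)\to\infty$. Convergence in law is Proposition~\ref{prop:main}, and Skorokhod's theorem gives a coupling with $\|S_\nu-f\|_{C^0}\to0$ almost surely. Fix $\gamma'<\gamma<\frac12$ and $p\ge1$; smaller $p$ follow from $p=1$. Pointwise convergence gives $[f]_\gamma\le\liminf[S_\nu]_\gamma$, so by Fatou's lemma and Lemma~\ref{lem:holder} all moments of $[S_\nu-f]_\gamma$ are bounded in $\nu$. The same holds for $\|S_\nu-f\|_{C^0}\le[S_\nu-f]_\gamma$, and uniform integrability gives $\mathbb E\|S_\nu-f\|_{C^0}^p\to0$. With $\kappa=\gamma'/\gamma$, writing $|h(x)-h(y)|=|h(x)-h(y)|^{1-\kappa}|h(x)-h(y)|^\kappa$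 shows $[h]_{\gamma'}\le(2\|h\|_{C^0})^{1-\kappa}[h]_\gamma^\kappa$. By H\"older's inequality,
\[
\mathbb E[S_\nu-f]_{\gamma'}^p\le\big(\mathbb E(2\|S_\nu-f\|_{C^0})^p\big)^{1-\kappa}\big(\mathbb E[S_\nu-f]_\gamma^p\big)^\kappa\to0 .
\]
The coupling does not depend on $p$ or $\gamma'$.

\emph{Sharpness.} The process $2f(\cdot,\frac12)$ is continuous, centered Gaussian with covariance $4\Gamma(\frac12,\frac12)\Gamma=\Gamma$. It therefore has the law of $\beta(s)-s\beta(1)$ for a Brownian motion $\beta$, which is $\frac12$-H\"older exactly when $\beta$ is. That this fails almost surely follows from L\'evy's modulus of continuity, or directly: the $2^l$ variables $2^{l/2}(\beta(j2^{-l})-\beta((j-1)2^{-l}))$ are independent $N(0,1)$, so $\Pr([\beta]_{1/2}\le R)\le(2\Phi(R)-1)^{2^l}\to0$ as $l\to\infty$, for every $R$. Hence $[f]_{1/2}=\infty$ almost surely. As $S_\nu$ is Lipschitz, $\|S_\nu-f\|_{C^{0,\gamma}}=\infty$ almost surely for $\gamma\ge\frac12$, in every coupling.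

\emph{Necessity.} Suppose $\min(k_\nu,n_\nu)\not\to\infty$. Along a subsequence one of $k_\nu,n_\nu$ is constant, and by the symmetry between the two coordinates we may assume $k_\nu=k_0$. Put $c=1/k_0$. For each $t$ the function $S_\nu(\cdot,t)$ is affine on $[0,c]$ and vanishes at $0$, so $S_\nu$ lies in the closed set $F=\{h:h(\frac c2,\frac12)=\frac12h(c,\frac12)\}$. If $S_\nu\Rightarrow f$, the portmanteau theorem gives $\Pr(f\in F)=1$. But $2f(\frac c2,\frac12)-f(c,\frac12)$ has the law of $\beta(\frac c2)-\frac12\beta(c)=\frac12\beta(\frac c2)-\frac12\big(\beta(c)-\beta(\frac c2)\big)$, a Gaussian variable of variance $\frac c4>0$, so $\Pr(f\in F)=0$.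
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bolthausen}
Bolthausen, Z. Wahrsch. verw. Geb. \textbf{66} (1984).

\bibitem{FST}
Juliana Freire, Nicolau C. Saldanha and Carlos Tomei, \emph{Scaling limits of discrete copulas are bridged Brownian sheets}, arXiv:1601.03321 (2016).

\bibitem{Hoeffding}
Hoeffding, \emph{Probability inequalities for sums of bounded random variables}, JASA \textbf{58} (1963).

\end{thebibliography}
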